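# Maximal functions, square functions, and the inclusion $\mathcal H_1^{\max}\subset\mathcal H_1$ for noncommutative martingales

## 1. A matrix martingale that has to be split

Index the rows and columns of $3\times3$ complex matrices by $0,1,2$, let $e_{ij}$ be the matrix units, and let $\tau=\frac13\mathrm{Tr}$. Let $\mathcal M_2$ be the algebra of all such matrices and $\mathcal M_1$ the subalgebra of those whose entries at $(0,2),(1,2),(2,0),(2,1)$ vanish. Deleting these four entries is a map $\mathcal E_1:\mathcal M_2\to\mathcal M_1$ that preserves the trace; it plays the role of a conditional expectation. Put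
$$x_1=\begin{pmatrix}0&1&0\\1&0&0\\0&0&0\end{pmatrix},\qquad x_2=\begin{pmatrix}0&1&1\\1&0&0\\1&0&0\end{pmatrix}.$$
Then $\mathcal E_1(x_2)=x_1$, so $(x_1,x_2)$ is a martingale, with differences $dx_1=e_{01}+e_{10}$ and $dx_2=e_{02}+e_{20}$.

Its square function is easy: $dx_1^2+dx_2^2=\mathrm{diag}(2,1,1)$, so the square root has normalized trace $(\sqrt2+2)/3$. Now take the upper triangular parts $y_1=e_{01}$, $y_2=e_{01}+e_{02}$. This is again a martingale, and $x_n=y_n+y_n^*$. For $y$ it matters on which side the adjoint stands: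
$$dy_1dy_1^*+dy_2dy_2^*=2e_{00},\qquad dy_1^*dy_1+dy_2^*dy_2=e_{11}+e_{22}.$$
The square root of the first has trace $\sqrt2/3$, that of the second has trace $2/3$. In the first sum the two contributions land on the same diagonal entry, and the square root then gains.

With three rows all these numbers are comparable, so enlarge the matrices. Let $d=2^m$, index by $0,1,\dots,d$, and put $\tau=\frac1{d+1}\mathrm{Tr}$. For $1\le n\le d$ let $\mathcal M_n$ consist of the matrices $z$ with $z_{ij}=0$ whenever $i\ne j$ and $\max(i,j)>n$, and let $\mathcal E_n$ delete the forbidden entries. Put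
$$x_n=\sum_{k=1}^n(e_{0k}+e_{k0}),\qquad y_n=\sum_{k=1}^ne_{0k},\qquad x_n=y_n+y_n^* .$$

The square function of $x$ is $\big(\sum_n dx_n^2\big)^{1/2}=\sqrt d\,e_{00}+\sum_{k\ge1}e_{kk}$, of trace $(\sqrt d+d)/(d+1)\ge1$. The "row" square function of $y$ is $\big(\sum_n dy_ndy_n^*\big)^{1/2}=\sqrt d\,e_{00}$, of trace $\sqrt d/(d+1)$, which is tiny.

How large is the maximal function of $x$? Matrices have no pointwise maximum, so for a self-adjoint sequence one looks for a positive matrix $a$ with $-a\le x_n\le a$ for all $n$, and measures $\tau(a)$. Let $v_n\in\mathbb C^{d+1}$ be the indicator vector of $\{1,\dots,n\}$. For a vector $\zeta$ and $s>0$,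
$$|\langle\zeta,x_n\zeta\rangle|\le2|\zeta_0|\,|\langle v_n,\zeta\rangle|\le s|\zeta_0|^2+s^{-1}|\langle v_n,\zeta\rangle|^2 .$$
By the binary expansion of $n$, the set $\{1,\dots,n\}$ is a disjoint union of dyadic intervals $I\subset\{1,\dots,d\}$, at most one of each of the $m+1$ lengths $1,2,\dots,2^m$. By Cauchy–Schwarz $|\langle v_n,\zeta\rangle|^2\le(m+1)\sum_I|\langle1_I,\zeta\rangle|^2$, the sum being over all dyadic intervals. So $a=s\,e_{00}+s^{-1}B$ with $B=(m+1)\sum_I1_I1_I^{T}$ is a majorant. Since $\mathrm{Tr}\,B=(m+1)\sum_I|I|=(m+1)^2d$, the choice $s=(m+1)\sqrt d$ gives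
$$\tau(a)=\frac{2(m+1)\sqrt d}{d+1}.$$

So the majorant is of order $\log d/\sqrt d$, while the square function of $x$ has trace at least $1$: no inequality of the form "trace of the square function of $x$ $\le C\,\tau(a)$" can hold with a constant independent of the matrix size. But $x$ is the sum of $y$, whose row square function has trace $\sqrt d/(d+1)\le\tau(a)$, and of $y^*$, whose column square function has the same trace. In this example a good splitting exists, and it was visible because we saw the triangle. The question is whether a martingale with an integrable majorant can always be split in this way, for every finite von Neumann algebra and every filtration.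

## 2. Martingales, Hardy spaces, majorants, and the theorems

**Setting.** $\mathcal M$ is a finite von Neumann algebra with a normal faithful normalized trace $\tau$, and $L_p(\mathcal M)$, $1\le p\le\infty$, are its noncommutative $L_p$-spaces, $\|x\|_p=(\tau(|x|^p))^{1/p}$, $|x|=(x^*x)^{1/2}$. $(\mathcal M_n)_{n\ge1}$ is an increasing sequence of von Neumann subalgebras with weak$^*$-dense union, and $\mathcal E_n$ is the trace-preserving conditional expectation onto $\mathcal M_n$. A martingale is a sequence $x=(x_n)$ with $x_n\in L_1(\mathcal M_n)$ and $\mathcal E_n(x_{n+1})=x_n$; its differences are $dx_n=x_n-x_{n-1}$, $x_0=0$. A sequence is adapted if $x_n\in L_1(\mathcal M_n)$. For self-adjoint $u$, "$\pm u\le a$" means $-a\le u\le a$.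

**Definition (Hardy spaces).** For an $L_1$-bounded martingale,
$$S_c(x)=\Big(\sum_{k\ge1}|dx_k|^2\Big)^{1/2},\qquad S_r(x)=\Big(\sum_{k\ge1}|dx_k^*|^2\Big)^{1/2}.$$
$\mathcal H_1^c$ and $\mathcal H_1^r$ are the spaces of $L_1$-bounded martingales with finite norm $\|S_c(x)\|_1$, respectively $\|S_r(x)\|_1$, and $\mathcal H_1=\mathcal H_1^c+\mathcal H_1^r$ has the norm $\inf\{\|y\|_{\mathcal H_1^c}+\|z\|_{\mathcal H_1^r}:x=y+z\}$.

In the row case the sum is $\sum_kdx_kdx_k^*$. In Section 1, $\|S_c(x)\|_1=\|S_r(x)\|_1\ge1$, but $\|x\|_{\mathcal H_1}\le2\sqrt d/(d+1)$.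

**Definition (maximal space).** $L_1(\mathcal M;\ell_\infty)$ consists of the sequences in $L_1(\mathcal M)$ that factor as $x_n=\alpha y_n\beta$ for all $n$, with $\alpha,\beta\in L_2(\mathcal M)$ and $\sup_n\|y_n\|_\infty<\infty$; the norm is $\inf\|\alpha\|_2\sup_n\|y_n\|_\infty\|\beta\|_2$. $\mathcal H_1^{\max}$ is the space of $L_1$-bounded martingales $x$ with $(x_n)\in L_1(\mathcal M;\ell_\infty)$.

This is the analogue of $\|\sup_n|x_n|\|_1$. If $\pm x_n\le a$ with $a$ bounded and invertible, then $x_n=a^{1/2}u_na^{1/2}$ with $u_n=a^{-1/2}x_na^{-1/2}$, $\|u_n\|\le1$, so the norm is at most $\|a^{1/2}\|_2^2=\tau(a)$. In Section 1 (add a small multiple of $1$ to $a$) the norm is therefore at most $2(m+1)\sqrt d/(d+1)$.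

In the commutative case $\mathcal H_1=\mathcal H_1^{\max}$ (Davis). In the noncommutative case it is known that $\mathcal H_1\not\subset\mathcal H_1^{\max}$ in general. The question about the reverse inclusion is taken from Mathilde Perrin, "A noncommutative Davis' decomposition for martingales", arXiv:0906.4434 (2009). The answer is yes.

**Theorem 1.** Let $x$ be a self-adjoint martingale and $a\in L_1(\mathcal M)^+$ with $\pm x_n\le a$ for all $n$. Then $x=y+y^*$ for a martingale $y\in\mathcal H_1^r$ with $\|y\|_{\mathcal H_1^r}\le20\,\tau(a)$. Consequently, for every martingale in $\mathcal H_1^{\max}$,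
$$\|x\|_{\mathcal H_1}\le80\,\|(x_n)\|_{L_1(\mathcal M;\ell_\infty)},$$
so $\mathcal H_1^{\max}\subset\mathcal H_1$ for every $(\mathcal M,\tau)$ and every filtration.

The same tools give two more statements, which are not used for Theorem 1.

**Theorem 2.** Let $(x_n)$ be an adapted self-adjoint sequence in $L_1$ (not necessarily a martingale) and $a\in L_1^+$ with $\pm x_n\le a$ for all $n$. Then there are $m_n\in L_1(\mathcal M_n)^+$, $m_1\le m_2\le\cdots$, with $\pm x_n\le m_n$ and $\sup_n\tau(m_n)\le28\,\tau(a)$.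

**Theorem 3.** If $x$ is a martingale and $x_n=av_n$ with $a\in L_1^+$, $v_n\in\mathcal M$, $\|v_n\|_\infty\le1$ for all $n$, then $x\in\mathcal H_1^r$ and $\|x\|_{\mathcal H_1^r}\le78\,\tau(a)$.

The constants are not claimed to be sharp.

**Textbook facts.** Write $\langle u,v\rangle=\tau(u^*v)$ for the inner product of $L_2(\mathcal M)$, $L_u,R_u$ for left and right multiplication, $d_n=\mathcal E_n-\mathcal E_{n-1}$ for $n\ge2$ and $d_1=\mathcal E_1$. We use the following.

* $\mathcal E_n$ is unital, positive (also entrywise on $2\times2$ matrices), contractive on $L_1$, $L_2$ and $\mathcal M$, and on $L_2$ it is the orthogonal projection onto $L_2(\mathcal M_n)$. It satisfies $\mathcal E_n(uzv)=u\,\mathcal E_n(z)v$ for $u,v\in\mathcal M_n$, $\mathcal E_j\mathcal E_n=\mathcal E_{\min(j,n)}$, and $\mathcal E_n(z)\mathcal E_n(z)^*\le\mathcal E_n(zz^*)$. The last one is $\mathcal E_n\big((z-\mathcal E_nz)(z-\mathcal E_nz)^*\big)\ge0$, expanded.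
* The dual of $L_1(\mathcal M_n)$ is $\mathcal M_n$ under $(z,u)\mapsto\tau(zu)$. If $u\ge0$ and $v\le w$, then $\tau(uv)\le\tau(uw)$.
* The square root is operator monotone on positive operators, including unbounded ones affiliated with $\mathcal M$. Powers–Størmer: $\|g^{1/2}-h^{1/2}\|_2^2\le\|g-h\|_1$ for $g,h\in L_1^+$.
* Convergence in $L_1$ implies convergence in measure, and multiplication is continuous for convergence in measure.
* For $u_1,\dots,u_N\in L_1(\mathcal M)$, the row matrix $[u_1,\dots,u_N]$ has norm $\|(\sum u_nu_n^*)^{1/2}\|_1$ in $L_1(\mathcal M\otimes M_N)$ (trace $\tau\otimes\mathrm{Tr}$). Hence this is a norm, and by duality (only the first row of the dual matrix matters)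
$$\Big\|\Big(\sum_{n\le N}u_nu_n^*\Big)^{1/2}\Big\|_1=\sup\Big\{\Big|\sum_{n\le N}\tau(g_n^*u_n)\Big|:\ g_n\in\mathcal M,\ \Big\|\sum_{n\le N} g_ng_n^*\Big\|\le1\Big\}.\tag{1}$$

**Lemma 4.** Let $y$ be an $L_1$-bounded martingale with $\|(\sum_{n\le k}dy_ndy_n^*)^{1/2}\|_1\le C$ for all $k$. Then $y\in\mathcal H_1^r$ and $\|y\|_{\mathcal H_1^r}\le C$.

*Proof.* Let $T_k=\sum_{n\le k}dy_ndy_n^*$ and $S_k=T_k^{1/2}$. By operator monotonicity $S_k$ increases, and $\tau(S_k)\le C$. For $l\ge k$, $\|S_l-S_k\|_1=\tau(S_l)-\tau(S_k)$, so $(S_k)$ is Cauchy and converges in $L_1$ to some $S\ge0$ with $\tau(S)\le C$. Then $S_k\to S$ in measure and $T_k=S_k^2\to S^2$ in measure. So $\sum_ndy_ndy_n^*=S^2$, $S_r(y)=S$, and $\|S_r(y)\|_1\le C$. $\square$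

In particular $\mathcal H_1^r$ satisfies the triangle inequality: finite row norms satisfy it, the finite row norms of a member of $\mathcal H_1^r$ are at most its full norm by operator monotonicity, and Lemma 4 passes to the limit. Moreover $S_c(y^*)=S_r(y)$, so $y\in\mathcal H_1^r$ means $y^*\in\mathcal H_1^c$ with the same norm.

**Step: reduction of Theorem 1 to self-adjoint martingales.** The purpose is to derive the second assertion from the first. Let $x_n=\alpha y_n\beta$ with $\|y_n\|\le1$ and, after rescaling, $\|\alpha\|_2=\|\beta\|_2=\lambda^{1/2}$ (if $\alpha$ or $\beta$ is zero, then $x=0$). Put $a=\frac12(\alpha\alpha^*+\beta^*\beta)$, so $\tau(a)=\lambda$. For $|\theta|=1$,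
$$0\le(\alpha^*-\theta y_n\beta)^*(\alpha^*-\theta y_n\beta)=\alpha\alpha^*-\theta x_n-\bar\theta x_n^*+\beta^*y_n^*y_n\beta\le2a-2\,\mathrm{Re}(\theta x_n).$$
With $\theta=\pm1,\pm i$, the self-adjoint martingales $u=\mathrm{Re}\,x$ and $v=\mathrm{Im}\,x$ satisfy $\pm u_n\le a$ and $\pm v_n\le a$. The first assertion gives $u=y+y^*$, $v=w+w^*$. Then $x=(y+iw)+(y^*+iw^*)$ with $y+iw\in\mathcal H_1^r$ and $y^*+iw^*\in\mathcal H_1^c$, each of norm at most $40\lambda$. So $\|x\|_{\mathcal H_1}\le80\lambda$, and we take the infimum over $\lambda$. $\square$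

From here on, in Theorem 1, $x$ is self-adjoint. Until Section 9 everything is bounded and there are finitely many times $1\le n\le N$.

## 3. The commutative case by dividing by the running maximum

Let $x_1,\dots,x_N$ be a bounded real martingale on a probability space with expectation $\mathbb E$. Fix $\delta>0$ and put
$$b_n=\delta+\max_{k\le n}|x_k|,\qquad k_n=x_n/b_n,\qquad h_n=b_n-b_{n-1}\ge0,\qquad dk_n=k_n-k_{n-1}.$$
Then $|k_n|\le1$, and for $n\ge2$
$$dx_n=b_nk_n-b_{n-1}k_{n-1}=b_n\,dk_n+h_nk_{n-1}.\tag{2}$$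
By the martingale property $\mathbb E(b_nk_nk_{n-1})=\mathbb E(x_nk_{n-1})=\mathbb E(x_{n-1}k_{n-1})=\mathbb E(b_{n-1}k_{n-1}^2)$. Expanding the square,
$$\mathbb E(b_n\,dk_n^2)=\mathbb E(b_nk_n^2)-\mathbb E(b_{n-1}k_{n-1}^2)+\mathbb E(h_nk_{n-1}^2).\tag{3}$$
Summing over $n$ gives $\sum_{n\ge2}\mathbb E(b_ndk_n^2)\le\mathbb E\,b_N+\mathbb E\,b_N=2\,\mathbb E\,b_N$. By (2), Minkowski's inequality in $\ell_2$, and $b_n\le b_N$,
$$\Big(\sum_{n\le N} dx_n^2\Big)^{1/2}\le b_N^{1/2}\Big(\sum_{n\ge2}b_n\,dk_n^2\Big)^{1/2}+|x_1|+\sum_{n\ge2}h_n ,$$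
and $|x_1|+\sum h_n\le b_N$. Taking expectations and using Cauchy–Schwarz, $\mathbb E(\sum dx_n^2)^{1/2}\le(1+\sqrt2)\,\mathbb E\,b_N$. Let $\delta\to0$: the square function is bounded by the maximal function in $L_1$.

The argument has three ingredients, and each of them is in trouble for matrices: an adapted majorant $b_n$ whose increments $h_n$ can be summed; the division $x_n=b_nk_n$ with bounded $k_n$; and the step where all the $b_n$ were replaced by the single $b_N$. The next sections repair them one at a time.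

## 4. Adapted majorants: three candidates

**No running maximum.** Let $\sigma=e_{01}+e_{10}$ in $M_2(\mathbb C)$. Every $\mathrm{diag}(s,1/s)$, $s>0$, satisfies $\pm\sigma\le\mathrm{diag}(s,1/s)$, because the difference has positive diagonal and determinant $0$. A least upper bound $q$ of $\{\sigma,-\sigma\}$ would satisfy $q\le\mathrm{diag}(s,1/s)$ for all $s$, hence $q_{00}\le0$ and $q_{11}\le0$. But $q\ge\pm\sigma$ forces $q\ge0$, so $q=0$, which contradicts $q\ge\sigma$. There is no least upper bound to run with.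

**The martingale $\mathcal E_n(a)$.** If $\pm x_k\le a$, then applying $\mathcal E_n$ gives $\pm x_k\le\mathcal E_n(a)$ for $k\le n$. So $b_n=\mathcal E_n(a)$ is an adapted majorant with the right trace, in any algebra. But its increments are not summable in any useful sense, even on $[0,1)$ with the dyadic filtration. Take $a=2^N1_{[0,2^{-N})}$; then $\mathcal E_n(a)=2^n1_{[0,2^{-n})}$ for $0\le n\le N$, and on $[2^{-n-1},2^{-n})$, $n<N$, the increment $\mathcal E_{n+1}(a)-\mathcal E_n(a)$ equals $-2^n$. So the square function of $(\mathcal E_n(a))$ has integral at least $\sum_{n<N}2^n2^{-n-1}=N/2$, although $\mathbb E\,a=1$. The terms $h_nk_{n-1}$ in (2) are out of control.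

**The square $(\mathcal E_n(\sqrt a))^2$.** In the commutative case this candidate is excellent. If $w$ is measurable for the smaller algebra and $|w|\le Y$, then $\sqrt{|w|}=\mathcal E(\sqrt{|w|})\le\mathcal E(\sqrt Y)$, so $|w|\le(\mathcal E\sqrt Y)^2$. Thus with $f_n=\mathcal E_n(\sqrt a)$ and $b_n=f_n^2$ we get $|x_k|\le b_n$ for $k\le n$, and $b_n\le\mathcal E_n(a)$. Moreover orthogonality of martingale differences gives $\mathbb E(f_n-f_{n-1})^2=\mathbb E(b_n-b_{n-1})$: the increments of $\sqrt{b_n}$ are square summable, with total controlled by $\mathbb E\,b_N\le\mathbb E\,a$.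

For matrices the domination fails. Let $w=\mathrm{diag}(1,4)$, let $D$ be the $2\times2$ matrix with all entries $1$, and in $M_2\oplus M_2$ put $Y=w\oplus(w+D)$. Let $\mathcal N=\{z\oplus z\}$, whose trace-preserving expectation is averaging. Then $\pm(w\oplus w)\le Y$. Let $S_1=w^{1/2}=\mathrm{diag}(1,2)$, $S_2=(w+D)^{1/2}$, and $T=\frac12(S_1+S_2)$, so that $\mathcal E(\sqrt Y)=T\oplus T$. From
$$T^2=\tfrac12(S_1^2+S_2^2)-\tfrac14(S_1-S_2)^2=w+\tfrac12D-\tfrac14(S_1-S_2)^2$$
and $D\xi=0$ for $\xi=(1,-1)$ we get $\langle\xi,(T^2-w)\xi\rangle=-\frac14\|(S_1-S_2)\xi\|^2$. This is negative. Indeed, suppose $S_1\xi=S_2\xi$. Since $S_1^2\xi=S_2^2\xi$ as well, $S_1S_1\xi=S_2S_2\xi=S_2S_1\xi$, so $S_1-S_2$ kills both $\xi$ and $S_1\xi=(1,-2)$; these span $\mathbb C^2$, so $S_1=S_2$ and $D=0$, a contradiction. So $w\not\le T^2$.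

**The way around.** In the commutative case $X=(\mathcal E\sqrt Y)^2$ satisfies $\mathcal E(\sqrt{XY})=\sqrt X\,\mathcal E(\sqrt Y)=X$. This describes the same $X$ as a fixed point, $X=\mathcal E(\sqrt{XY})$, and no square is taken any more. For operators, replace $\sqrt{XY}$ by the geometric mean $X\#Y$. It respects exactly the kind of domination we need (Lemma 6 below).

## 5. Geometric means, fixed points, and regular processes

**Definition (geometric mean).** For positive invertible $A,B\in\mathcal M$, $A\#B=A^{1/2}(A^{-1/2}BA^{-1/2})^{1/2}A^{1/2}$.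

If $A,B$ commute this is $(AB)^{1/2}$. For $A=1$ and $B=\begin{pmatrix}2&1\\1&1\end{pmatrix}$ it is $B^{1/2}=\frac1{\sqrt5}\begin{pmatrix}3&1\\1&2\end{pmatrix}$, as squaring confirms.

**Lemma 5.** $A\#B$ is the largest self-adjoint $w$ such that $\begin{pmatrix}A&w\\w&B\end{pmatrix}\ge0$. Hence $A\#B=B\#A$, and $\#$ is monotone in both variables.

*Proof.* Congruence with $\begin{pmatrix}1&-A^{-1}w\\0&1\end{pmatrix}$ turns the matrix into $\mathrm{diag}(A,\,B-wA^{-1}w)$, so positivity means $B\ge wA^{-1}w$. With $w'=A^{-1/2}wA^{-1/2}$ and $B'=A^{-1/2}BA^{-1/2}$ this says $w'^2\le B'$. It holds for $w'=B'^{1/2}$, that is $w=A\#B$, and in general it implies $w'\le|w'|\le B'^{1/2}$ by operator monotonicity of the square root, that is $w\le A\#B$. Interchanging the two coordinates shows symmetry. Enlarging $A$ or $B$ keeps the matrix positive, so it can only enlarge the largest $w$. $\square$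

**Lemma 6.** If $w=w^*$, $\pm w\le A$ and $\pm w\le B$ with $A,B$ positive invertible, then $\pm w\le A\#B$.

*Proof.* Conjugating everything by $A^{-1/2}$ we may assume $A=1$. Then $\|w\|\le1$ and $\|B^{-1/2}wB^{-1/2}\|\le1$. The function $f(z)=B^{-z/2}wB^{-z/2}$ is bounded and analytic on $0\le\mathrm{Re}\,z\le1$. On $\mathrm{Re}\,z=0$ and $\mathrm{Re}\,z=1$ it differs from $w$, respectively $B^{-1/2}wB^{-1/2}$, by unitary factors $B^{-it/2}$ on both sides, so $\|f\|\le1$ on the boundary. By the three lines theorem $\|B^{-1/4}wB^{-1/4}\|=\|f(\frac12)\|\le1$, that is $\pm w\le B^{1/2}=1\#B$. $\square$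

**Lemma 7.** Let $Y\in\mathcal M$, $\delta\le Y\le R$ with $\delta>0$, and let $\mathcal E$ be the trace-preserving expectation onto a von Neumann subalgebra $\mathcal N$. There is $X\in\mathcal N$ with $\delta\le X\le R$ and $X=\mathcal E(X\#Y)$, such that $\pm w\le X$ for every self-adjoint $w\in\mathcal N$ with $\pm w\le Y$.

*Proof.* **Step 1: a decreasing iteration.** The fixed point is to be reached from above, so that domination can be carried along. Put $X_0=R1$ and $X_{j+1}=\mathcal E(X_j\#Y)$. Then $X_1=\mathcal E(R^{1/2}Y^{1/2})\le R=X_0$. By monotonicity of $\#$ and $\mathcal E$ the sequence decreases, and inductively $X_j\ge\mathcal E(\delta\#\delta)=\delta$. Let $X\in\mathcal N$ be its strong limit; $\delta\le X\le R$.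

**Step 2: $X$ is a fixed point.** We must pass to the limit inside $\#$. Work in the standard representation on $L_2(\mathcal M)$. If bounded self-adjoint operators with spectra in a fixed compact interval converge strongly, then so do their images under polynomials, hence, by uniform approximation, under any continuous function on the interval; bounded strongly convergent sequences may be multiplied. The spectra of $X_j$ lie in $[\delta,R]$ and those of $X_j^{-1/2}YX_j^{-1/2}$ in $[\delta/R,R/\delta]$. So $X_j^{\pm1/2}\to X^{\pm1/2}$ and then $X_j\#Y\to X\#Y$ strongly. Applied to the vector $1\in L_2(\mathcal M)$, this is convergence in $\|\cdot\|_2$. Since $\mathcal E$ is $\|\cdot\|_2$-contractive, $X_{j+1}\to\mathcal E(X\#Y)$, so $X=\mathcal E(X\#Y)$.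

**Step 3: domination.** Let $w\in\mathcal N$ be self-adjoint with $\pm w\le Y$. Then $\pm w\le R=X_0$. If $\pm w\le X_j$, then $\pm w\le X_j\#Y$ by Lemma 6, and applying $\mathcal E$ gives $\pm w=\pm\mathcal E(w)\le X_{j+1}$. Pass to the limit. $\square$

We now isolate what will be used about the majorants.

**Definition (regular process).** Positive invertible $b_n\in\mathcal M_n$ $(1\le n\le N)$ form a regular process if for $2\le n\le N$, with $h_n=b_n-b_{n-1}$ and $Q_n=b_{n-1}^{-1/2}b_nb_{n-1}^{-1/2}$,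

* (R1) $\mathcal E_{n-1}(h_n)\ge0$;
* (R2) $\tau\big(b_{n-1}(Q_n^{1/2}-1)^2\big)\le\tau(h_n)$.

We write $A=\tau(b_N)$. Then $\tau(b_1)+\sum_{n=2}^N\tau(h_n)=A$, with all terms $\ge0$.

Two examples. If $b_1\le b_2\le\dots$, then (R1) is clear, $Q_n\ge1$, and $(\sqrt t-1)^2\le t-1$ for $t\ge1$ gives (R2); so the running maximum of Section 3 is regular. In the commutative case with $a$ bounded and bounded below, $b_n=f_n^2$, $f_n=\mathcal E_n(\sqrt a)$, is regular: (R1) is $\mathcal E_{n-1}(f_n^2)\ge f_{n-1}^2$, and the left side of (R2) is $\mathbb E(f_n-f_{n-1})^2=\mathbb E(f_n^2)-\mathbb E(f_{n-1}^2)$. By contrast $b_n=\mathcal E_n(a)$ has $\tau(h_n)=0$, so (R2) would force $Q_n=1$, that is $b_n=b_{n-1}$.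

**Lemma 8.** Let $x_n\in\mathcal M_n$ $(n\le N)$ be self-adjoint and $a\in\mathcal M$ positive invertible with $\pm x_n\le a$. There is a regular process with $\pm x_n\le b_n\le\mathcal E_n(a)$ for $n\le N$; in particular $A\le\tau(a)$.

*Proof.* **Step 1: construction, backward in time.** Put $b_{N+1}=a$. For $n=N,N-1,\dots,1$ let $b_n\in\mathcal M_n$ be given by Lemma 7 with $Y=b_{n+1}$ and $\mathcal N=\mathcal M_n$, so
$$b_n=\mathcal E_n(b_n\#b_{n+1}).\tag{4}$$
The two-sided bounds $\delta\le a\le R$ are inherited by every $b_n$.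

**Step 2: domination.** For $k\le n\le N$ we have $\pm x_k\le b_n$, by backward induction on $n$: $x_k\in\mathcal M_n$ and $\pm x_k\le b_{n+1}$, so Lemma 7 applies. Take $k=n$.

**Step 3: (R1) and the upper bound.** Since $t^{1/2}\le\frac12(1+t)$, $b_n\#b_{n+1}\le\frac12(b_n+b_{n+1})$. Applying $\mathcal E_n$ and (4), $b_n\le\frac12(b_n+\mathcal E_n(b_{n+1}))$, so $b_n\le\mathcal E_n(b_{n+1})$. This is (R1), and by induction $b_n\le\mathcal E_n(a)$.

**Step 4: (R2), with equality.** Let $2\le n\le N$, $X=b_{n-1}$, $Y=b_n$. Then $X\#Y=X^{1/2}Q_n^{1/2}X^{1/2}$, and $\tau(X\#Y)=\tau(X)$ by (4). Hence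
$$\tau\big(X(Q_n^{1/2}-1)^2\big)=\tau(Y)+\tau(X)-2\tau(X\#Y)=\tau(h_n).\qquad\square$$

The next lemma puts (R2) in the form in which it is used. Let $s_n=b_n+b_{n-1}$ and split $h_n=h_n'+h_n''$, with $X=b_{n-1}$, into a part of bounded relative size and a positive part of large jumps:
$$h_n'=X^{1/2}(\min(Q_n,4)-1)X^{1/2},\qquad h_n''=X^{1/2}(Q_n-4)_+X^{1/2}\ge0 .$$

**Lemma 9.** For a regular process,
$$\sum_{n=2}^N\tau(h_ns_n^{-1}h_n)\le2A,\tag{5}$$
$$\sum_{n=2}^N\tau(h_n'')\le4A,\tag{6}$$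
$$\sum_{n=2}^N\tau\big(b_{n-1}^{-1/2}h_n'b_{n-1}^{-1/2}h_n'\big)\le9A.\tag{7}$$

*Proof.* By (R2), $\sum_{n\ge2}\tau\big(b_{n-1}(Q_n^{1/2}-1)^2\big)\le\sum_{n\ge2}\tau(h_n)\le A$, so it suffices to compare each summand with a multiple of $\tau(X(Q_n^{1/2}-1)^2)$. For $t>0$ we use three scalar inequalities.

First, $\frac{(t-1)^2}{t+1}=(\sqrt t-1)^2\frac{(\sqrt t+1)^2}{t+1}\le2(\sqrt t-1)^2$. As $h_n=X^{1/2}(Q_n-1)X^{1/2}$ and $s_n=X^{1/2}(Q_n+1)X^{1/2}$, we have $h_ns_n^{-1}h_n=X^{1/2}(Q_n-1)(Q_n+1)^{-1}(Q_n-1)X^{1/2}$, and (5) follows.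

Second, $(t-4)_+\le4(\sqrt t-1)^2$, because with $s=\sqrt t$ one has $4(s-1)^2-(s^2-4)=3s^2-8s+8>0$. This gives (6).

Third, $(\min(t,4)-1)^2\le9(\sqrt t-1)^2$: for $t\le4$ use $\sqrt t+1\le3$, for $t>4$ use $\sqrt t-1\ge1$. Let $G=\min(Q_n,4)-1$. Then
$$\tau(X^{-1/2}h_n'X^{-1/2}h_n')=\tau(GX^{1/2}\,GX^{1/2})\le\|X^{1/2}G\|_2\|GX^{1/2}\|_2=\tau(XG^2)\le9\,\tau\big(X(Q_n^{1/2}-1)^2\big),$$
which gives (7). $\square$

## 6. Carleson sequences tested against a regular process

In Section 3 all the $b_n$ were replaced by $b_N$. A regular process need not increase. By duality, what we will need is a bound for $\sum_n\tau(b_n\,dz_ndz_n^*)$ when $(dz_n)$ is a test sequence of the following type.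

**Definition (Carleson sequence).** $c=(c_n)_{n\le N}$ with $c_n\in\mathcal M_n^+$ is Carleson if $\mathcal E_j\big(\sum_{n=j}^Nc_n\big)\le1$ for all $j\le N$.

For instance, on $[0,1)$ with $\mathcal M_n$ the functions constant on dyadic intervals of length $2^{-n}$, let $c_n=\frac12 1_{[0,2^{-n})}$. Then $\mathcal E_j(c_n)=\frac12 2^{j-n}1_{[0,2^{-j})}$ for $n\ge j$, so $c$ is Carleson, although $\sum_{n\le N}c_n$ equals $N/2$ near $0$.

The target is $\sum_n\tau(b_nc_n)\le28A$. If $b$ had an increasing adapted majorant $m_n\ge b_n$ (with $m_0=0$), summation by parts would give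
$$\sum_n\tau(b_nc_n)\le\sum_n\tau(m_nc_n)=\sum_j\tau\Big((m_j-m_{j-1})\,\mathcal E_j\sum_{n\ge j}c_n\Big)\le\tau(m_N).$$
In the commutative case with $b_n=f_n^2$, take $m_n=\max_{k\le n}f_k^2$; Doob's $L_2$ inequality gives $\mathbb E\,m_N\le4\,\mathbb E\,b_N=4A$. In general we have no $m$. The way out is a bootstrap. By Hahn–Banach, the best constant $K$ in the Carleson estimate is itself the trace of an almost optimal increasing majorant (Lemma 10). That majorant controls an energy of $W=\sum c_k$ (Lemma 11). The energy controls $\sum\tau(b_nc_n)$ up to $\sqrt K$ (Proposition 12). An inequality $K\le5A+\sqrt{18AK}$ then bounds $K$.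

**Lemma 10.** Let $b_n\in\mathcal M_n^+$ $(n\le N)$ and $K=\sup\{\sum_n\tau(b_nc_n):c\text{ Carleson}\}$. Then $K<\infty$, and for every $\varepsilon>0$ there are $m_n\in\mathcal M_n^+$ with $m_1\le\dots\le m_N$, $b_n\le m_n$ and $\tau(m_N)\le K+\varepsilon$.

*Proof.* **Step 1: $K$ is finite.** If $c$ is Carleson, then $c_n\le\mathcal E_n\sum_{k\ge n}c_k\le1$, so $K\le\sum_n\tau(b_n)$.

**Step 2: set up a convex set of candidates.** Let $K'=K+\varepsilon/2$ and
$$\mathcal A=\Big\{(y_n)\in\bigoplus_{n\le N}\mathcal M_n^{sa}:\ \exists\,\delta_j\in\mathcal M_j^+,\ \sum_j\tau(\delta_j)\le K',\ y_n\le\sum_{j\le n}\delta_j\Big\},$$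
a convex subset of the real Banach space $\bigoplus_{n\le N}L_1(\mathcal M_n)^{sa}$, containing $0$. The claim is that $b$ lies in its $L_1$-closure.

**Step 3: separation is impossible.** Suppose not. Hahn–Banach gives $c_n\in\mathcal M_n^{sa}$ with $\sum_n\tau(c_nb_n)>\sup_{y\in\mathcal A}\sum_n\tau(c_ny_n)$. Since $\mathcal A$ is stable under subtracting positive elements of any size and the supremum is finite, $\tau(c_nz)\ge0$ for all $z\in\mathcal M_n^+$, so $c_n\ge0$. Let $\kappa=\max_j\|\mathcal E_j\sum_{n\ge j}c_n\|_\infty$. If $\kappa=0$, then $\tau(\sum_nc_n)=0$, so $c=0$ and both sides of the strict inequality vanish, which is impossible. So $\kappa>0$. Let $j$ attain the maximum, let $0<\eta<\kappa$, and let $p\in\mathcal M_j$ be the nonzero spectral projection of $\mathcal E_j\sum_{n\ge j}c_n$ for $(\kappa-\eta,\kappa]$. Take $\delta_j=K'p/\tau(p)$, all other $\delta_i=0$, and $y_n=\sum_{i\le n}\delta_i$. Then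
$$\sum_n\tau(c_ny_n)=\frac{K'}{\tau(p)}\tau\Big(p\,\mathcal E_j\sum_{n\ge j}c_n\Big)\ge K'(\kappa-\eta).$$
As $\eta\to0$, the supremum is at least $K'\kappa$. But $c/\kappa$ is Carleson, so $\sum_n\tau(c_nb_n)\le\kappa K<\kappa K'$, a contradiction.

**Step 4: correct the approximation error.** So there is $y\in\mathcal A$, with corresponding $\delta_j$, such that $\sum_n\|b_n-y_n\|_1\le\varepsilon/2$. Put $m_n=\sum_{j\le n}(\delta_j+|b_j-y_j|)\in\mathcal M_n^+$. It increases, $m_n\ge y_n+|b_n-y_n|\ge b_n$, and $\tau(m_N)\le K'+\varepsilon/2=K+\varepsilon$. $\square$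

**Lemma 11.** Let $m_n\in\mathcal M_n^+$ $(n\le N)$ be invertible and increasing, $c$ Carleson, $W=\sum_{k\le N}c_k$, and $\mathcal J_n(V)=m_n^{1/2}Vm_n^{1/2}$. Then $\sum_{n=2}^N\langle d_nW,\mathcal J_{n-1}d_nW\rangle\le2\tau(m_N)$.

*Proof.* **Step 1: $\mathcal J_n$ increases with $n$.** This allows us to write $\mathcal J_{n-1}$ as a sum of positive pieces. $\mathcal J_n=L_{m_n^{1/2}}R_{m_n^{1/2}}$ is a positive operator on $L_2(\mathcal M)$. For $u\ge v\ge0$,
$$L_uR_u-L_vR_v=(L_u-L_v)R_u+L_v(R_u-R_v)\ge0,$$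
a sum of products of commuting positive operators, and $m_n^{1/2}$ increases. So $\Delta_j=\mathcal J_j-\mathcal J_{j-1}\ge0$, with $\mathcal J_0=0$. By the bimodule property $\Delta_j$ commutes with $\mathcal E_i$ for $i\ge j$, hence with $d_n$ for $n>j$.

**Step 2: remove the projections.** Put $W_j=\sum_{k\ge j}c_k$. As $W-W_j\in\mathcal M_j$, we have $W-\mathcal E_jW=W_j-\mathcal E_jW_j$. The $d_n$ are mutually orthogonal projections with $\sum_{n=j+1}^Nd_n=\mathcal E_N-\mathcal E_j$, and $W\in\mathcal M_N$. With $\mathcal J_{n-1}=\sum_{j\le n-1}\Delta_j$,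
$$\sum_{n=2}^N\langle d_nW,\mathcal J_{n-1}d_nW\rangle=\sum_{j\le N-1}\ \sum_{n=j+1}^N\langle d_nW,\Delta_jd_nW\rangle=\sum_{j\le N-1}\langle W_j-\mathcal E_jW_j,\Delta_j(W_j-\mathcal E_jW_j)\rangle\le\sum_{j\le N}\langle W_j,\Delta_jW_j\rangle;$$
the last inequality holds because $\Delta_j\ge0$ commutes with the projection $\mathcal E_j$.

**Step 3: use the Carleson condition twice.** Expanding $W_j$, the last sum equals
$$\sum_{k,l}\ \sum_{j\le\min(k,l)}\langle c_k,\Delta_jc_l\rangle=\sum_{k,l}\langle c_k,\mathcal J_{\min(k,l)}c_l\rangle .$$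
Every term is $\tau(c_km^{1/2}c_lm^{1/2})\ge0$ with $m=m_{\min(k,l)}$, and symmetric in $k,l$. So the sum is at most twice the sum over $l\ge k$, that is
$$2\sum_k\langle\mathcal J_kc_k,W_k\rangle=2\sum_k\tau\big(\mathcal J_k(c_k)\,\mathcal E_kW_k\big)\le2\sum_k\tau(\mathcal J_k(c_k))=2\sum_k\tau(m_kc_k),$$
because $\mathcal J_k(c_k)\in\mathcal M_k^+$ and $\mathcal E_kW_k\le1$. Summing by parts with $m_0=0$, this equals $2\sum_j\tau\big((m_j-m_{j-1})\mathcal E_jW_j\big)\le2\tau(m_N)$. $\square$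

**Proposition 12.** For a regular process $(b_n)_{n\le N}$ and every Carleson $c$, $\sum_{n\le N}\tau(b_nc_n)\le28A$.

*Proof.* **Step 1: summation by parts.** The aim is to expose the increments $h_n$. Let $K$ be as in Lemma 10, $\varepsilon>0$, and $m$ as there; $m_n\ge b_n$ is invertible. Let $c$ be Carleson, $W=\sum_kc_k$, $W_n=\sum_{k\ge n}c_k$, $\pi_n=\mathcal E_nW_n\in[0,1]$ and, for $n\ge2$, $\bar\pi_n=\mathcal E_{n-1}W_n=\mathcal E_{n-1}\pi_n\in[0,1]$. Then $\pi_n-\bar\pi_n=d_nW_n=d_nW$, because $W-W_n\in\mathcal M_{n-1}$. Since $b_n=b_1+\sum_{2\le j\le n}h_j$,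
$$\sum_n\tau(b_nc_n)=\tau(b_1\pi_1)+\sum_{n=2}^N\tau(h_n\pi_n)\le\tau(b_1)+\sum_{n=2}^N\big[\tau(h_n''\pi_n)+\tau(h_n'\bar\pi_n)+\tau(h_n'\,d_nW)\big].\tag{8}$$

**Step 2: the large jumps.** By (6), $\sum\tau(h_n''\pi_n)\le\sum\tau(h_n'')\le4A$.

**Step 3: the predictable term.** As $h_n''\ge0$, $\tau(h_n'\bar\pi_n)\le\tau(h_n\bar\pi_n)=\tau(\mathcal E_{n-1}(h_n)\bar\pi_n)\le\tau(h_n)$ by (R1).

**Step 4: the martingale term.** Here Lemma 11 enters. Since $m_{n-1}^{1/2}\ge b_{n-1}^{1/2}$, Step 1 of Lemma 11 gives $\mathcal J_{n-1}\ge L_{b_{n-1}^{1/2}}R_{b_{n-1}^{1/2}}$, and passing to inverses,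
$$\langle h_n',\mathcal J_{n-1}^{-1}h_n'\rangle\le\tau\big(b_{n-1}^{-1/2}h_n'b_{n-1}^{-1/2}h_n'\big).$$
Cauchy–Schwarz, first for each $n$ and then for the sum, with (7) and Lemma 11, gives
$$\sum_{n\ge2}|\tau(h_n'\,d_nW)|\le\Big(\sum_n\langle h_n',\mathcal J_{n-1}^{-1}h_n'\rangle\Big)^{1/2}\Big(\sum_n\langle d_nW,\mathcal J_{n-1}d_nW\rangle\Big)^{1/2}\le(9A)^{1/2}\big(2(K+\varepsilon)\big)^{1/2}.$$

**Step 5: close the bootstrap.** As $\tau(b_1)+\sum_{n\ge2}\tau(h_n)=A$, the right side of (8) is at most $5A+\sqrt{18A(K+\varepsilon)}$. Take the supremum over $c$ and let $\varepsilon\to0$: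
$$K\le5A+\sqrt{18AK}.\tag{9}$$
With $u=K/A$: the function $u-5-\sqrt{18u}$ is increasing for $u\ge4.5$ and positive at $u=28$, since $\sqrt{504}<23$. So $u>28$ would contradict (9), and $K\le28A$. $\square$

## 7. The row square function of $b_nk_n$

The identity (2) used only the product structure $b_nk_n$. The next proposition is the noncommutative version of the estimate that followed it; the replacement of $b_n$ by $b_N$ becomes duality plus Proposition 12. Here $b_nk_n$ need not be a martingale, so we take its martingale differences.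

**Proposition 13.** Let $(b_n)_{n\le N}$ be regular, $k_n\in\mathcal M_n$, $\|k_n\|\le\kappa$, $dk_n=k_n-k_{n-1}$, and $\sum_{n=2}^N\tau(dk_n^*\,b_n\,dk_n)\le B$. Put $dy_1=b_1k_1$ and $dy_n=b_nk_n-\mathcal E_{n-1}(b_nk_n)$ for $n\ge2$. Then, with $\Gamma=\sqrt{112AB}+\kappa\sqrt{448}\,A+2\kappa A$, the martingale $y_n=\sum_{j\le n}dy_j$ satisfies
$$\Big\|\Big(\sum_{n\le N}dy_ndy_n^*\Big)^{1/2}\Big\|_1\le\Gamma,\qquad\|y_n\|_1\le\Gamma\quad(n\le N).$$

*Proof.* **Step 1: pairing with admissible test sequences.** We show: if $dz_n\in\mathcal M_n$, $\mathcal E_{n-1}dz_n=0$ for $n\ge2$, and $\mathcal E_j\sum_{n\ge j}dz_ndz_n^*\le4$ for all $j$, then $\big|\sum_n\tau(dz_n^*dy_n)\big|\le\Gamma$.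

For $n\ge2$ put
$$\rho_n=b_nk_n-b_{n-1}k_{n-1}=b_n\,dk_n+h_nk_{n-1}.\tag{10}$$
Since $b_{n-1}k_{n-1}\in\mathcal M_{n-1}$, $dy_n=\rho_n-\mathcal E_{n-1}\rho_n$, and since $\mathcal E_{n-1}dz_n=0$, $\tau(dz_n^*dy_n)=\tau(dz_n^*\rho_n)$.

The sequence $c_n=\frac14dz_ndz_n^*$ is Carleson. So is the shifted sequence $\tilde c_n=\mathcal E_n(c_{n+1})$, $\tilde c_N=0$, because for $j<N$
$$\mathcal E_j\sum_{n\ge j}\tilde c_n=\mathcal E_j\mathcal E_{j+1}\sum_{n\ge j+1}c_n\le1 .$$
Proposition 12 gives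
$$\sum_{n\ge2}\tau(b_n\,dz_ndz_n^*)\le112A,\qquad\sum_{n\ge2}\tau(b_{n-1}\,dz_ndz_n^*)=4\sum_{n}\tau(b_n\tilde c_n)\le112A .$$
By Cauchy–Schwarz the first term of (10) contributes
$$\sum_{n\ge2}|\tau(dz_n^*b_n\,dk_n)|\le\Big(\sum_{n\ge2}\|b_n^{1/2}dz_n\|_2^2\Big)^{1/2}\Big(\sum_{n\ge2}\|b_n^{1/2}dk_n\|_2^2\Big)^{1/2}\le\sqrt{112AB}.$$
For the second we insert $s_n=b_n+b_{n-1}$ and use (5):
$$\sum_{n\ge2}|\tau(dz_n^*h_nk_{n-1})|\le\kappa\sum_{n\ge2}\|s_n^{1/2}dz_n\|_2\,\|s_n^{-1/2}h_n\|_2\le\kappa\sqrt{224A}\,\sqrt{2A}=\kappa\sqrt{448}\,A .$$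
Finally $dz_1dz_1^*\le4$, so $|\tau(dz_1^*b_1k_1)|\le2\kappa\,\tau(b_1)\le2\kappa A$. The sum of the three bounds is $\Gamma$.

**Step 2: the row norm.** By (1) we must bound $\sum\tau(g_n^*dy_n)$ when $\|\sum g_ng_n^*\|\le1$. This sum equals $\sum\tau(dz_n^*dy_n)$ with $dz_n=d_n(g_n)$, so we check that $(dz_n)$ is admissible. For $n\ge2$,
$$\mathcal E_{n-1}(dz_ndz_n^*)\le\mathcal E_{n-1}\big(\mathcal E_n(g_n)\mathcal E_n(g_n)^*\big)\le\mathcal E_{n-1}(g_ng_n^*).$$
For a single term with $j\ge2$,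
$$dz_jdz_j^*\le2\mathcal E_j(g_j)\mathcal E_j(g_j)^*+2\mathcal E_{j-1}(g_j)\mathcal E_{j-1}(g_j)^*\le2\mathcal E_j(g_jg_j^*)+2,$$
and $dz_1dz_1^*\le\mathcal E_1(g_1g_1^*)$. Since $\mathcal E_j=\mathcal E_j\mathcal E_{n-1}$ for $n>j$, together these give $\mathcal E_j\sum_{n\ge j}dz_ndz_n^*\le2\mathcal E_j\sum_{n\ge j}g_ng_n^*+2\le4$. Step 1 applies.

**Step 3: the norm of $y_n$.** This secures $L_1$-boundedness later. We have $\|y_n\|_1=\sup|\tau(D^*y_n)|$ over $D\in\mathcal M_n$, $\|D\|\le1$. Put $dz_j=d_jD$ for $j\le n$ and $dz_j=0$ for $j>n$; then $\tau(D^*y_n)=\sum_j\tau(dz_j^*dy_j)$. For $j\le i<i'$, $\mathcal E_j(dz_idz_{i'}^*)=\mathcal E_j(dz_i\,\mathcal E_i(dz_{i'}^*))=0$, and likewise for the adjoint. With $\mathcal E_0D:=0$, therefore, for $j\le n$,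
$$\mathcal E_j\sum_{i\ge j}dz_idz_i^*=\mathcal E_j\big[(D-\mathcal E_{j-1}D)(D-\mathcal E_{j-1}D)^*\big]\le4,$$
and the sum is zero for $j>n$. Step 1 applies. $\square$

## 8. Two-sided division: $x=bk+kb$

It remains to divide. From $\pm x\le b$ one gets $x=b^{1/2}ub^{1/2}$ with $\|u\|\le1$, but $b^{-1}x=b^{-1/2}ub^{1/2}$ need not be bounded by a constant. For $b=\mathrm{diag}(t^2,1)$, $t>0$, and $x=t(e_{01}+e_{10})$ we have $\pm x\le b$ (nonnegative diagonal, zero determinant), while $b^{-1}x=t^{-1}e_{01}+te_{10}$ has norm at least $1/t$. On the other hand the symmetric equation $bk+kb=x$ has the solution $k=\frac{t}{1+t^2}(e_{01}+e_{10})$, of norm at most $\frac12$. In general one solves $x=bk+kb$, and the two halves $bk$ and $kb=(bk)^*$ are what becomes the row part and the column part.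

Compare with Section 1: for the diagonal matrix $b=\mathrm{diag}(\beta_0,\beta_1,\dots,\beta_1)$ and $x=\sum_{k\ge1}(e_{0k}+e_{k0})$, entrywise division gives $bk$ with entries $\frac{\beta_0}{\beta_0+\beta_1}$ at $(0,k)$ and $\frac{\beta_1}{\beta_0+\beta_1}$ at $(k,0)$. When $\beta_0$ is much larger than $\beta_1$, $bk$ is nearly the upper triangular part.

**Proposition 14.** Let $x_1,\dots,x_N$ be a bounded self-adjoint martingale, $a\in\mathcal M$ positive invertible, $\pm x_n\le a$. Let $b$ be as in Lemma 8 and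
$$k_n=\int_0^\infty e^{-sb_n}x_ne^{-sb_n}\,ds\in\mathcal M_n .$$
Then $k_n=k_n^*$, $x_n=b_nk_n+k_nb_n$ and $\|k_n\|\le\frac12$. The martingale $y$ of Proposition 13 satisfies $dx_n=dy_n+dy_n^*$, and both bounds of Proposition 13 are at most $20\,\tau(a)$.

*Proof.* **Step 1: the division.** The integral converges in norm because $b_n$ is invertible, and $k_n$ is self-adjoint. Differentiating, $b_nk_n+k_nb_n=-\int_0^\infty\frac{d}{ds}\big(e^{-sb_n}x_ne^{-sb_n}\big)ds=x_n$. Since $\pm x_n\le b_n$, $\pm k_n\le\int_0^\infty b_ne^{-2sb_n}ds=\frac12$.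

**Step 2: the energy of $k$.** We need $B$ in Proposition 13, and we copy (3). Let $J_n=L_{b_n}+R_{b_n}$, a self-adjoint operator on $L_2$ with $J_nk_n=x_n$ and $\langle u,J_nu\rangle=2\tau(b_nu^2)$ for self-adjoint $u$. Because $x$ is a martingale,
$$\langle k_{n-1},J_nk_n\rangle=\tau(k_{n-1}x_n)=\tau(k_{n-1}x_{n-1})=2\tau(b_{n-1}k_{n-1}^2).\tag{11}$$
This number is real, so it is also $\langle k_n,J_nk_{n-1}\rangle$. Expanding $\langle dk_n,J_n\,dk_n\rangle=2\tau(b_n\,dk_n^2)$ and halving,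
$$\tau(b_n\,dk_n^2)=\tau(b_nk_n^2)-2\tau(b_{n-1}k_{n-1}^2)+\tau(b_nk_{n-1}^2)=\tau(b_nk_n^2)-\tau(b_{n-1}k_{n-1}^2)+\tau(h_nk_{n-1}^2).$$
By (R1), $\tau(h_nk_{n-1}^2)=\tau(\mathcal E_{n-1}(h_n)k_{n-1}^2)\le\frac14\tau(h_n)$. Summing, and using $\tau(b_Nk_N^2)\le\frac14A$, we obtain $\sum_{n\ge2}\tau(b_n\,dk_n^2)\le\frac14A+\frac14A=\frac A2$.

**Step 3: conclusion.** Proposition 13 applies with $\kappa=\frac12$, $B=\frac A2$ and $A\le\tau(a)$:
$$\Gamma\le\big(\sqrt{56}+\tfrac12\sqrt{448}+1\big)\tau(a)<20\,\tau(a).$$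
For $n\ge2$, $dy_n+dy_n^*=x_n-\mathcal E_{n-1}x_n=dx_n$, and $dy_1+dy_1^*=b_1k_1+k_1b_1=x_1=dx_1$. $\square$

## 9. Unbounded majorants and infinite time: end of the proof of Theorem 1

**Lemma 15.** Let $x_1,\dots,x_N$ be adapted self-adjoint in $L_1$ with $\pm x_n\le a\in L_1^+$. There are bounded self-adjoint $x_n'\in\mathcal M_n$ and a bounded positive invertible $a_N\in\mathcal M$ with
$$\|x_n'-x_n\|_1\le N^{-2},\qquad\pm x_n'\le a_N\quad(n\le N),\qquad\|a_N-a\|_1\le3/N .\tag{12}$$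
If $(x_n)_{n\le N}$ is a martingale, so is $(x_n')_{n\le N}$.

*Proof.* **Step 1: truncate $x$.** Choose bounded self-adjoint $x_n'\in\mathcal M_n$ with $\|x_n'-x_n\|_1\le N^{-2}$; in the martingale case choose only $x_N'$ and put $x_n'=\mathcal E_nx_N'$, which is as close since $\mathcal E_n$ contracts $L_1$. Let $r=\sum_{n\le N}|x_n'-x_n|$ and $a'=a+r$. Then $\pm x_n'\le a'$ and $\tau(r)\le1/N$.

**Step 2: truncate $a'$ without losing domination.** Cutting $a'$ off at a level may destroy $\pm x_n'\le a'$ through off-diagonal blocks, and these must be paid for. Let $R\ge1$ bound all $\|x_n'\|$, $\delta=1/N$, $e=1_{[0,\Lambda]}(a')$, $e^\perp=1-e$, and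
$$a_N=ea'e+\delta e+(R+R^2/\delta)e^\perp .$$
We have $\pm ex_n'e\le ea'e$ and $\pm e^\perp x_n'e^\perp\le Re^\perp$, and at a vector $\zeta$ the off-diagonal part of the form of $x_n'$ is at most $2R\|e\zeta\|\|e^\perp\zeta\|\le\delta\|e\zeta\|^2+R^2\delta^{-1}\|e^\perp\zeta\|^2$. Adding up, $\pm x_n'\le a_N$. Clearly $a_N$ is bounded and invertible. As $e$ commutes with $a'$,
$$\|a_N-a\|_1\le\tau(r)+\|a'e^\perp\|_1+\delta+(R+R^2/\delta)\tau(e^\perp)\le3/N$$
for $\Lambda$ large, since $\|a'e^\perp\|_1\to0$ and $\tau(e^\perp)\to0$ as $\Lambda\to\infty$. $\square$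

**Proof of Theorem 1.** Let $x$ and $a$ be as in the first assertion. For each $N$ apply Lemma 15 to $x_1,\dots,x_N$ and then Proposition 14 to the resulting $x'^N$, $a_N$. This gives $b_n^N,k_n^N,y^N$ for $n\le N$, with $dy_1^N=b_1^Nk_1^N$ and $dy_n^N=b_n^Nk_n^N-\mathcal E_{n-1}(b_n^Nk_n^N)$ for $n\ge2$.

**Step 1: weak limits of $b_n^Nk_n^N$ in $L_1$.** Bounded sequences in $L_1$ need not have weakly convergent subsequences, so we factor through $L_2$. Fix $n$, and for $N\ge n$ put $g_N=\mathcal E_n(a_N)$ (bounded, invertible) and $g=\mathcal E_n(a)$. Since $b_n^N\le g_N$, the operator $t_N=g_N^{-1/2}b_n^Ng_N^{-1/2}$ satisfies $0\le t_N\le1$, and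
$$b_n^Nk_n^N=g_N^{1/2}v_N,\qquad v_N=t_Ng_N^{1/2}k_n^N\in L_2(\mathcal M_n),\qquad\|v_N\|_2\le\tfrac12\|g_N^{1/2}\|_2=\tfrac12\tau(a_N)^{1/2}.$$
So $(v_N)$ is bounded in the Hilbert space $L_2(\mathcal M_n)$ and a subsequence converges weakly to some $v$. By Powers–Størmer and (12), $\|g_N^{1/2}-g^{1/2}\|_2^2\le\|g_N-g\|_1\to0$. Hence, for $z\in\mathcal M$, along the subsequence,
$$\tau(z\,b_n^Nk_n^N)=\langle g_N^{1/2}z^*,v_N\rangle\to\langle g^{1/2}z^*,v\rangle=\tau(z\,g^{1/2}v),$$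
because $g_N^{1/2}z^*\to g^{1/2}z^*$ in norm in $L_2$. Thus $b_n^Nk_n^N\to\ell_n:=g^{1/2}v\in L_1(\mathcal M_n)$ weakly in $L_1$. By a diagonal argument one subsequence works for all $n$.

**Step 2: the limit martingale.** Put $dy_1=\ell_1$, $dy_n=\ell_n-\mathcal E_{n-1}\ell_n$ for $n\ge2$, and $y_n=\sum_{j\le n}dy_j$. Then $y$ is a martingale, and $dy_n^N\to dy_n$ weakly in $L_1$ along the subsequence. Since $dy_n^N+(dy_n^N)^*=dx_n'^N\to dx_n$ in $L_1$, we get $dy_n+dy_n^*=dx_n$, so $x=y+y^*$.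

**Step 3: the bounds survive.** The norms of $L_1(\mathcal M\otimes M_k)$ and $L_1(\mathcal M)$ are weakly lower semicontinuous, and the row norm of the first $k$ differences of $y^N$ is at most that of all $N$ of them when $N\ge k$. So for every $k$,
$$\Big\|\Big(\sum_{n\le k}dy_ndy_n^*\Big)^{1/2}\Big\|_1\le\liminf_N20\,\tau(a_N)=20\,\tau(a),\qquad\|y_k\|_1\le20\,\tau(a).$$
Thus $y$ is $L_1$-bounded, and Lemma 4 gives $y\in\mathcal H_1^r$ with $\|y\|_{\mathcal H_1^r}\le20\,\tau(a)$. This is the first assertion. The second was derived from it in Section 2, and so $\mathcal H_1^{\max}\subset\mathcal H_1$ always. $\blacksquare$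

## 10. Increasing adapted majorants: proof of Theorem 2

The martingale property was not used in Lemmas 8 and 10, Proposition 12, or the adapted version of Lemma 15, so for adapted sequences these tools give increasing majorants.

**Step 1: finite time.** Fix $N$ and take $x_n'$, $a_N$ from Lemma 15. Lemma 8 gives a regular process $b$ with $\pm x_n'\le b_n$ and $A\le\tau(a_N)$. By Proposition 12 the constant $K$ of Lemma 10 is at most $28\,\tau(a_N)$. Lemma 10 with $\varepsilon=1/N$ gives increasing $\bar m_n\in\mathcal M_n^+$ with $\pm x_n'\le b_n\le\bar m_n$ and $\tau(\bar m_N)\le28\,\tau(a_N)+\frac1N$. Put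
$$m_n^N=\bar m_n+\sum_{j\le n}|x_j-x_j'| .$$
This is adapted and increasing in $n\le N$, $\pm x_n\le m_n^N$, and $\tau(m_n^N)\le28\,\tau(a)+\varepsilon_N$ with $\varepsilon_N\to0$.

**Step 2: limit in the dual of $\mathcal M_n$.** The densities $m_n^N$ need not have weak limits in $L_1$, so we take limits as functionals and keep the normal part. Recall that every $\varphi\in\mathcal M_n^*$ has a unique decomposition $\varphi=\varphi^{\rm n}+\varphi^{\rm s}$ into a normal and a singular part, and that $\varphi\mapsto\varphi^{\rm n}$ and $\varphi\mapsto\varphi^{\rm s}$ are linear and preserve positivity. Let $\varphi_n\in(\mathcal M_n^*)^+$ be the weak$^*$ limit of $\tau(m_n^N\,\cdot\,)$ along a free ultrafilter in $N$, and let $m_n\in L_1(\mathcal M_n)^+$ be the density of $\varphi_n^{\rm n}$. Then $\tau(m_n)=\varphi_n^{\rm n}(1)\le\varphi_n(1)\le28\,\tau(a)$.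

**Step 3: domination and monotonicity.** From $\pm x_n\le m_n^N$ the functionals $\varphi_n\mp\tau(x_n\,\cdot\,)$ on $\mathcal M_n$ are positive; taking normal parts gives $m_n\ge\pm x_n$. For $z\in\mathcal M_{n+1}^+$, $\tau(m_{n+1}^Nz)\ge\tau(m_n^Nz)=\tau(m_n^N\mathcal E_nz)$, so in the limit $\varphi_{n+1}\ge\varphi_n\circ\mathcal E_n\ge\varphi_n^{\rm n}\circ\mathcal E_n$. The last functional is $z\mapsto\tau(m_n\mathcal E_nz)=\tau(m_nz)$, which is normal with density $m_n$. Taking normal parts on $\mathcal M_{n+1}$ gives $m_{n+1}\ge m_n$. $\blacksquare$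

## 11. One-sided majorants: proof of Theorem 3

When $x_n=av_n$, one-sided division is available, and a regular process can be written down explicitly.

**Step 1: a regular process in the bounded case.** Let $x_1,\dots,x_N$ be a bounded martingale and $a\in\mathcal M$ positive invertible with $\|a^{-1}x_n\|\le1$. Put $q_n=\mathcal E_n(a^{-1})$ and $b_n=q_n^{-1}$.

For a positive invertible $q$ and an expectation $\mathcal E$ we have $\mathcal E(q^{-1})\ge(\mathcal E q)^{-1}$: the matrix $\begin{pmatrix}q&1\\1&q^{-1}\end{pmatrix}$ is positive, hence so is $\begin{pmatrix}\mathcal E(q)&1\\1&\mathcal E(q^{-1})\end{pmatrix}$, and the congruence in the proof of Lemma 5 gives the claim. With $q=q_n$ and $\mathcal E=\mathcal E_{n-1}$ it yields $\mathcal E_{n-1}(b_n)\ge q_{n-1}^{-1}=b_{n-1}$, which is (R1). With $q=a^{-1}$ and $\mathcal E=\mathcal E_N$ it yields $b_N\le\mathcal E_N(a)$, so $A\le\tau(a)$.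

For (R2) let $X=b_{n-1}$. Then $Q_n^{-1}=X^{1/2}q_nX^{1/2}$ and $\mathcal E_{n-1}(Q_n^{-1})=X^{1/2}q_{n-1}X^{1/2}=1$, so $\tau(XQ_n^{-1})=\tau(X)$ and
$$\tau(h_n)=\tau(X(Q_n-1))=\tau\big(X(Q_n+Q_n^{-1}-2)\big)\ge\tau\big(X(Q_n^{1/2}-1)^2\big),$$
because $t+t^{-1}-2=(\sqrt t-1)^2(\sqrt t+1)^2/t\ge(\sqrt t-1)^2$.

**Step 2: the energy of $k$.** Let $k_n=q_nx_n=\mathcal E_n(a^{-1}x_n)$; then $\|k_n\|\le1$ and $x_n=b_nk_n$. Since
$$\tau(k_{n-1}^*b_nk_n)=\tau(k_{n-1}^*x_n)=\tau(k_{n-1}^*x_{n-1})=\tau(k_{n-1}^*b_{n-1}k_{n-1}),$$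
expanding gives
$$\tau(dk_n^*b_n\,dk_n)=\tau(k_n^*b_nk_n)-\tau(k_{n-1}^*b_{n-1}k_{n-1})+\tau(k_{n-1}^*h_nk_{n-1}).$$
By (R1), $\tau(k_{n-1}^*h_nk_{n-1})=\tau(\mathcal E_{n-1}(h_n)k_{n-1}k_{n-1}^*)\le\tau(h_n)$, and $\tau(k_N^*b_Nk_N)\le A$. So $\sum_{n\ge2}\tau(dk_n^*b_n\,dk_n)\le2A$.

**Step 3: the row estimate in the bounded case.** In Proposition 13 we have $dy_1=x_1$ and $dy_n=x_n-\mathcal E_{n-1}x_n=dx_n$ for $n\ge2$, with $\kappa=1$ and $B=2A$. Hence
$$\Big\|\Big(\sum_{n\le N}dx_ndx_n^*\Big)^{1/2}\Big\|_1\le(\sqrt{224}+\sqrt{448}+2)\,\tau(a)\le39\,\tau(a).\tag{13}$$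

**Step 4: truncation.** Now let $x_n=av_n$ as in the theorem; we replace $x$ and $a$ by bounded ones. Fix $N$ and $\eta>0$, choose $x_N'\in\mathcal M_N$ with $\|x_N'-x_N\|_1\le\eta$, and put $x_n'=\mathcal E_nx_N'$, $f_n=x_n'-x_n$, so $\|f_n\|_1\le\eta$. As $x_nx_n^*=av_nv_n^*a\le a^2$,
$$x_n'x_n'^*\le2x_nx_n^*+2f_nf_n^*\le a'^2,\qquad a'=\sqrt2\Big(a^2+\sum_{j\le N}f_jf_j^*\Big)^{1/2}.$$
By the triangle inequality for the row $[a,f_1,\dots,f_N]$, $\tau(a')\le\sqrt2(\tau(a)+N\eta)$. Let $R\ge\max_n\|x_n'\|$, $e=1_{[0,\Lambda]}(a')$ and $\delta>0$. Then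
$$x_n'x_n'^*\le2ex_n'x_n'^*e+2e^\perp x_n'x_n'^*e^\perp\le2(ea')^2+2R^2e^\perp\le a''^2,\qquad a''=\sqrt2(ea'+Re^\perp)+\delta,$$
with $a''$ bounded and invertible, so $\|a''^{-1}x_n'\|\le1$. Moreover $\tau(a'')\le2(\tau(a)+N\eta)+\sqrt2R\,\tau(e^\perp)+\delta$.

**Step 5: limits.** Apply (13) to $x'$ and $a''$. Letting $\Lambda\to\infty$ and $\delta\to0$, the row norm of $(dx_n')_{n\le N}$ is at most $78(\tau(a)+N\eta)$. Letting $\eta\to0$, so that $dx_n'\to dx_n$ in $L_1$ for $n\le N$, we obtain $\|(\sum_{n\le N}dx_ndx_n^*)^{1/2}\|_1\le78\,\tau(a)$ for every $N$. Since $\|x_n\|_1\le\tau(a)$, the martingale $x$ is $L_1$-bounded, and Lemma 4 gives $x\in\mathcal H_1^r$ with $\|x\|_{\mathcal H_1^r}\le78\,\tau(a)$. $\blacksquare$
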